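\title{Strongly dominating series-parallel graphs}

\begin{abstract}
For a graph $H$ and a bounded symmetric kernel $W$, let $t_H(W)$ be the homomorphism density of $H$ in $W$ and let $p_H(W)=|t_H(W)|^{1/e(H)}$. The graph $H$ is seminorming if $p_H$ is a seminorm, and strongly dominating if $p_H\ge p_F$ for every subgraph $F$ of $H$ with at least one edge. We prove the conjecture that every $2$-connected series-parallel strongly dominating graph is seminorming. The proof is a classification: among $2$-connected series-parallel graphs, both properties hold exactly for the even cycles, for $K_{2,n}$ with $n$ even, and for the graphs obtained from a cycle by replacing every edge with the same even number of paths of length two. Domination of four specific subgraphs already forces $H$ into this list. The main tool is a Gaussian test kernel whose subgraph densities are sums over ways of pairing up the neighbors of each vertex.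
\end{abstract}

\section{The problem and the result}\label{sec:intro}

All graphs are finite and simple. A \emph{kernel} is a bounded symmetric measurable function $W:[0,1]^2\to\mathbb R$. For a graph $H$ with $e(H)\ge1$ edges put
\[
 t_H(W)=\int_{[0,1]^{V(H)}}\prod_{uv\in E(H)}W(x_u,x_v)\prod_{v\in V(H)}dx_v,
 \qquad
 p_H(W)=|t_H(W)|^{1/e(H)}.
\]
If $W$ is the $\{0,1\}$-valued step function that represents the adjacency matrix of a graph $G$, then $t_H(W)$ is the probability that a uniformly random map $V(H)\to V(G)$ sends edges to edges. The exponent $1/e(H)$ puts all graphs on one scale: $p_H(cW)=|c|\,p_H(W)$ for real $c$, and $p_H(1)=1$. So $p_H(W)$ is a measure of the size of $W$, and two questions arise. Does it satisfy the triangle inequality? And does it grow when $H$ grows?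

The graph $H$ is \emph{seminorming} if $p_H$ is a seminorm on the space of kernels. For a subgraph $F\subseteq H$ with at least one edge, $H$ \emph{strongly dominates} $F$ if $p_H(W)\ge p_F(W)$ for every kernel $W$, and $H$ is \emph{strongly dominating} if it strongly dominates every such $F$. An isolated vertex contributes a factor $1$ to $t_F$, so it makes no difference whether $F$ is required to be spanning. For example, $p_{K_2}(W)=|\int W|$ is a seminorm. A triangle does not strongly dominate $K_2$, because a complete bipartite graph has edges and no triangles.

One inequality links the two properties. A \emph{decoration} of $H$ is a family $w=(w_e)_{e\in E(H)}$ of kernels; let $t_H(w)$ be the integral of $\prod_{uv\in E(H)}w_{uv}(x_u,x_v)$. Consider the H\"older-type inequality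
\begin{equation}\label{eq:holder}
 |t_H(w)|\le\prod_{e\in E(H)}p_H(w_e)\qquad\text{for every decoration }w.
\end{equation}
Its instances with all $w_e\in\{U,V\}$ give the triangle inequality for $p_H$, and its instances with all $w_e\in\{W,1\}$ are exactly strong domination (Lemma~\ref{lem:suffices}). Strong domination thus looks like the special case in which one of the two kernels is constant, and one asks when this special case forces the triangle inequality.

The following is known. Every seminorming graph is strongly dominating (Conlon--Lee). Every $2$-connected outerplanar strongly dominating graph is seminorming. There are $2$-connected strongly dominating graphs that are not seminorming, and the known examples all contain a $K_4$ minor. A graph is \emph{series-parallel} if it has no $K_4$ minor. Outerplanar graphs are series-parallel, so this class lies between the positive result and the known counterexamples. The problem we solve comes from \cite{Chen}.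

\medskip
\noindent\textbf{Conjecture} (series-parallel boundary). \emph{Every $2$-connected series-parallel strongly dominating graph is seminorming.}
\medskip

Here \emph{$2$-connected} means connected, with at least three vertices and no cut vertex. (Admitting $K_2$ would change nothing, since $K_2$ is seminorming.) We prove the conjecture by finding all the graphs involved.

Let $\Delta(H)$ be the maximum degree. For a bipartite graph $H$ that contains a $C_4$, let $K(H)\ge2$ be the largest number of common neighbors of two distinct vertices (two vertices with a common neighbor lie in the same color class), and let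
\[
 R(H)=2\lfloor K(H)/2\rfloor\ge2
\]
be the largest even integer not exceeding $K(H)$. Then $K_{2,R(H)}\subseteq H$. For $\ell\ge3$ and $R\ge1$ let $C_\ell(R)$ be the graph with vertices $a_i$ $(i\in\mathbb Z_\ell)$ and $b_{i,j}$ $(i\in\mathbb Z_\ell,\ 1\le j\le R)$ in which $b_{i,j}$ is adjacent exactly to $a_i$ and $a_{i+1}$. It arises from an $\ell$-cycle by replacing each edge with $R$ paths of length two, and $C_\ell(1)=C_{2\ell}$. Figure~\ref{fig:c32} shows $C_3(2)$.

\begin{theorem}\label{thm:main}
For a $2$-connected series-parallel graph $H$ the following are equivalent.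
\begin{enumerate}
\item[(1)] $H$ is seminorming.
\item[(2)] $H$ is strongly dominating.
\item[(3)] $H$ strongly dominates $K_2$, some cycle of $H$, the star $K_{1,\Delta(H)}$ and, if $H$ is bipartite and contains a $C_4$, the graph $K_{2,R(H)}$.
\item[(4)] $H$ is an even cycle, or $K_{2,n}$ with $n\ge2$ even, or $C_\ell(R)$ with $\ell\ge3$ and $R\ge2$ even.
\end{enumerate}
In particular, the series-parallel boundary conjecture is true.
\end{theorem}

The implication $(1)\Rightarrow(2)$ is the Conlon--Lee result, and this is its only use here. The implication $(2)\Rightarrow(3)$ holds because the graphs in (3) are subgraphs of $H$. Section~\ref{sec:holder} proves $(4)\Rightarrow(1)$, and also $(4)\Rightarrow(2)$ directly. Sections~\ref{sec:degrees}--\ref{sec:structure} prove $(3)\Rightarrow(4)$: each of the four dominations is tested on a suitable kernel and yields a combinatorial condition on $H$, and the absence of a $K_4$ minor turns these conditions into the list. The conjecture is the chain $(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(1)$.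

Every graph in (4) remains connected after the deletion of any vertex, and every one is series-parallel. Indeed, since $K_4$ has maximum degree $3$, a graph with a $K_4$ minor contains a subdivision of $K_4$, which has four branch vertices of degree $3$. Cycles and $K_{2,n}$ have at most two vertices of degree at least $3$. In $C_\ell(R)$ all branch vertices would be among the $a_i$, and the three paths leaving a branch vertex $a_i$ would reach three different vertices after two steps; but only $a_{i-1}$ and $a_{i+1}$ are available.

\section{The listed graphs satisfy the H\"older-type inequality}\label{sec:holder}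

We write $\mathbb E$ for integration over independent uniform variables in $[0,1]$, with a subscript to show which variables are integrated.

\begin{lemma}\label{lem:suffices}
If $H$ satisfies \eqref{eq:holder}, then $H$ is seminorming and strongly dominating.
\end{lemma}

\begin{proof}
Let $U,V$ be kernels. For $S\subseteq E(H)$ let $w^S$ be the decoration equal to $U$ on $S$ and to $V$ off $S$. Expanding the product gives $t_H(U+V)=\sum_St_H(w^S)$, so
\[
 |t_H(U+V)|\le\sum_{S\subseteq E(H)}p_H(U)^{|S|}p_H(V)^{e(H)-|S|}=\bigl(p_H(U)+p_H(V)\bigr)^{e(H)}.
\]
Hence $p_H$ is subadditive, and we have seen that it is absolutely homogeneous. For $F\subseteq H$ take $w_e=W$ on $E(F)$ and $w_e=1$ elsewhere. Then $t_H(w)=t_F(W)$, and \eqref{eq:holder} reads $|t_F(W)|\le p_H(W)^{e(F)}$.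
\end{proof}

It remains to prove \eqref{eq:holder} for the graphs in Theorem~\ref{thm:main}(4). Two moves are available. H\"older's inequality, in the form $|\mathbb E\prod_{j=1}^ng_j|\le\prod_{j=1}^n(\mathbb E|g_j|^n)^{1/n}$, replaces $n$ parallel pieces of $H$ by $n$ copies of one piece; the absolute value can be dropped when $n$ is even, and this is where parity enters. The Cauchy--Schwarz inequality replaces two mirror-image halves of $H$ by two copies of one half. For $K_{2,n}$ one move of each kind is enough.

\begin{proposition}\label{prop:k2n}
For even $n\ge2$ the graph $H=K_{2,n}$ satisfies \eqref{eq:holder}.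
\end{proposition}

\begin{proof}
Let the two-vertex side carry the variables $x,x'$, and let $u_j,v_j$ be the kernels on the two edges at the $j$th vertex of the other side. Put $g_j(x,x')=\mathbb E_z\,u_j(x,z)v_j(x',z)$. Then $t_H(w)=\mathbb E\prod_{j=1}^ng_j$, and since $n$ is even, $|t_H(w)|\le\prod_j(\mathbb Eg_j^n)^{1/n}$. For a kernel $U$ put $h_U(z_1,\dots,z_n)=\mathbb E_x\prod_{k=1}^nU(x,z_k)$, so that $t_H(U)=\mathbb Eh_U^2\ge0$. Writing $g_j^n$ with $n$ independent variables $z_k$ and integrating over $x,x'$ first, we get
\[
 \mathbb Eg_j^n=\mathbb E_{z_1,\dots,z_n}h_{u_j}h_{v_j}\le t_H(u_j)^{1/2}\,t_H(v_j)^{1/2}.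
\]
Therefore $|t_H(w)|\le\prod_jt_H(u_j)^{1/(2n)}t_H(v_j)^{1/(2n)}$, which is \eqref{eq:holder} because $e(H)=2n$.
\end{proof}

This covers $C_4=K_{2,2}$. The longer even cycles are the graphs $C_\ell(1)$, so the next proposition completes the list.

\begin{proposition}\label{prop:clr}
Let $\ell\ge3$, and let $R=1$ or $R$ be even. Then $H=C_\ell(R)$ satisfies \eqref{eq:holder}.
\end{proposition}

We view $H$ as a thickened $2\ell$-cycle. Label the vertices of $C_{2\ell}$ by $\mathbb Z_{2\ell}$. The vertex $2i$ has one \emph{copy} in $H$, namely $a_i$, and the vertex $2i+1$ has the $R$ copies $b_{i,1},\dots,b_{i,R}$. Each edge of $C_{2\ell}$ has $R$ copies in $H$. A decoration of $H$ is \emph{uniform} if it is constant on the copies of each edge; a uniform decoration is the same as a decoration $\psi$ of $C_{2\ell}$, and we write $t_H(\psi)$ for its density.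

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\draw[dashed,gray] (0,2.6) -- (0,-2.1);
\foreach \x in {90,210,330}
  \foreach \y in {0.5,1.6}
    \draw (\x:2) -- ({\x+60}:\y) -- ({\x+120}:2);
\foreach \x in {30,150,270}
  \foreach \y in {0.5,1.6}
    \draw[fill=white] (\x:\y) circle (2.5pt);
\foreach \x in {90,210,330}
  \fill (\x:2) circle (2.5pt);
\node[above right] at (90:2) {$a_0$};
\node[left] at (210:2) {$a_1$};
\node[right] at (330:2) {$a_2$};
\end{tikzpicture}
\caption{The graph $C_3(2)$: each edge of a triangle $a_0a_1a_2$ is replaced by two paths of length two. Reflection in the dashed line is an automorphism. It fixes $a_0$ and the two common neighbors of $a_1$ and $a_2$, and these three vertices separate the left half from the right half.}\label{fig:c32}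
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:clr}]
\emph{Step 1: reduction to uniform decorations.} For $R=1$ every decoration is uniform. Let $R$ be even, and assume \eqref{eq:holder} for uniform decorations. Let $w$ be any decoration. Call the $2\ell$ edges at the vertices $b_{i,j}$ $(i\in\mathbb Z_\ell)$ \emph{layer} $j$; it contains one copy of each edge of $C_{2\ell}$. Let $x_i$ be the variable of $a_i$, and integrate out the vertices $b_{i,j}$ of layer $j$:
\[
 G_j(x_0,\dots,x_{\ell-1})=\prod_{i\in\mathbb Z_\ell}\mathbb E_z\,w_{a_ib_{i,j}}(x_i,z)\,w_{a_{i+1}b_{i,j}}(x_{i+1},z).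
\]
Then $t_H(w)=\mathbb E\prod_{j=1}^RG_j$, and $\mathbb EG_j^R=t_H(w^{(j)})$, where $w^{(j)}$ is the uniform decoration that repeats the kernels of layer $j$ in every layer. Each kernel of layer $j$ occurs $R$ times in $w^{(j)}$. H\"older's inequality with $R$ even and the uniform case give
\[
 |t_H(w)|\le\prod_{j=1}^Rt_H(w^{(j)})^{1/R}\le\prod_{j=1}^R\ \prod_{e\in\text{layer }j}p_H(w_e)=\prod_{e\in E(H)}p_H(w_e).
\]

\emph{Step 2: reflection.} Fix $c\in\mathbb Z_{2\ell}$. The reflection $\rho(x)=2c-x$ of $C_{2\ell}$ fixes $c$ and $c+\ell$ and preserves parity. It lifts to the automorphism $a_i\mapsto a_{c-i}$, $b_{i,j}\mapsto b_{c-i-1,j}$ of $H$, which fixes every vertex of the set $S$ of copies of $c$ and $c+\ell$ (Figure~\ref{fig:c32} shows $\ell=3$, $c=0$). The vertices $c$ and $c+\ell$ cut $C_{2\ell}$ into two arcs of $\ell$ edges each, which $\rho$ exchanges. For a uniform $\psi$, let $L$ be the product of the kernels on all copies of edges of the first arc, integrated over the variables of the copies of its interior vertices, and let $L'$ be the same for the second arc. These are functions of the variables of $S$, no other variable occurs in both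 products, and so $t_H(\psi)=\mathbb E\,LL'$. Let $\psi^+$ agree with $\psi$ on the first arc and be invariant under $\rho$, and let $\psi^-$ be defined in the same way from the second arc. Since the lift of $\rho$ fixes $S$ pointwise, $t_H(\psi^+)=\mathbb EL^2$ and $t_H(\psi^-)=\mathbb EL'^2$. By Cauchy--Schwarz,
\begin{equation}\label{eq:reflect}
 |t_H(\psi)|\le t_H(\psi^+)^{1/2}\,t_H(\psi^-)^{1/2}.
\end{equation}

\emph{Step 3: from reflections to constant decorations.} Reflections can make a decoration constant. For $\ell=3$, list the labels of the edges $\{0,1\},\{1,2\},\dots,\{5,0\}$ in this order. Reflecting at $c=1,2,4$ in turn, and each time keeping the arc from $c-3$ to $c$, we obtain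
\[
 123456\ \to\ 116556\ \to\ 111166\ \to\ 111111 .
\]
The run of $1$'s doubles until it fills the cycle. The difficulty is that \eqref{eq:reflect} has two factors, and repeated use produces a tree of decorations of which we control one branch only. An extremal argument avoids the tree: at a maximum of a suitably normalized density, both factors must again be maximal, and we may follow whichever branch we like.

Let $w_1,\dots,w_m$ be kernels, let $\delta>0$, and put $\sigma_i=p_H(w_i)+\delta$; the $\delta$ is needed because $p_H(w_i)$ may vanish. For a labeling $\psi:E(C_{2\ell})\to\{1,\dots,m\}$, regarded as the uniform decoration $e\mapsto w_{\psi(e)}$, put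
\[
 s(\psi)=|t_H(\psi)|\prod_{e\in E(C_{2\ell})}\sigma_{\psi(e)}^{-R}.
\]
Each edge label of $\psi$ appears twice in exactly one of $\psi^+,\psi^-$, so \eqref{eq:reflect} gives $s(\psi)\le s(\psi^+)^{1/2}s(\psi^-)^{1/2}$. We claim $\max s\le1$, the maximum being over the finite set of labelings. If $\max s=0$ there is nothing to prove. Otherwise, if $\psi$ is a maximizer then so are $\psi^+$ and $\psi^-$. Among all maximizers choose one with the longest run of consecutive edges with equal labels, say the $r\ge1$ edges from $v$ to $v+r$. Suppose $r<2\ell$. Reflect at $c=v+r$ and keep the arc from $c-\ell$ to $c$. If $r\le\ell$, the run lies in this arc and ends at $c$, so the new maximizer has a run of length $2r>r$. If $r>\ell$, the arc lies in the run, so the new maximizer is constant, with a run of length $2\ell>r$. Both cases contradict the choice of $r$. Hence some constant labeling $\psi\equiv i$ is a maximizer, and as $e(H)=2\ell R$,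
\[
 \max s=\bigl(p_H(w_i)/\sigma_i\bigr)^{2\ell R}\le1 .
\]
Thus $|t_H(\psi)|\le\prod_e\sigma_{\psi(e)}^R$ for every $\psi$, and $\delta\to0$ gives \eqref{eq:holder} for uniform decorations.
\end{proof}

Steps 2 and 3 work for every $R$. Only Step 1 needs $R$ even, and Example~\ref{ex:333} shows that the restriction is real. Lemma~\ref{lem:suffices} and Propositions~\ref{prop:k2n} and~\ref{prop:clr} prove $(4)\Rightarrow(1)$ and $(4)\Rightarrow(2)$.

\section{Three tests that control degrees}\label{sec:degrees}

We turn to $(3)\Rightarrow(4)$. To use an inequality $p_H\ge p_F$ one looks for a kernel that makes $t_F$ large and makes $t_H$ small unless $H$ has some special property. We write $d(v)$ for the degree and $N(v)$ for the neighborhood of $v$ in $H$.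

Most of our kernels are bipartite. Let the ground space be split into parts $X,Y$ of measure $\frac12$, and let $W$ vanish on $X^2\cup Y^2$. A point $(x_v)_{v\in V(F)}$ contributes to $t_F(W)$ only if adjacent vertices fall into different parts, that is, only if the assignment of parts is a proper $2$-coloring of $F$. A connected bipartite graph $F$ with color classes $A,B$ has exactly two such colorings, so
\begin{equation}\label{eq:orient}
 t_F(W)=2^{-|V(F)|}\bigl(\tau_A+\tau_B\bigr),
\end{equation}
where $\tau_A$ is the mean of $\prod_{uv}W(x_u,x_v)$ when the variables of $A$ range over $X$ and those of $B$ over $Y$ (with normalized measures), and $\tau_B$ is the same with $A$ and $B$ exchanged.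

\begin{lemma}\label{lem:degrees}
Let $H$ be a connected graph with at least one edge and maximum degree $\Delta$.
\begin{enumerate}
\item[(a)] If $H$ strongly dominates $K_2$, then $H$ is bipartite.
\item[(b)] If $H$ strongly dominates some cycle $C\subseteq H$, then all degrees in $H$ are even.
\item[(c)] If $H$ is bipartite and strongly dominates $K_{1,\Delta}$, then all vertices of one color class have degree $\Delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $X=[0,\frac12)$ and $Y=[\frac12,1]$.

(a) Let $W=1$ on $(X\times Y)\cup(Y\times X)$ and $W=0$ elsewhere. Then $t_{K_2}(W)=\frac12$. If $H$ has no proper $2$-coloring, then $t_H(W)=0$, and domination fails.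

(b) Let $\varepsilon=1$ on $X$ and $\varepsilon=-1$ on $Y$, and let $W(x,y)=\varepsilon(x)\varepsilon(y)$. For every graph $F$ we have $t_F(W)=\prod_{v}\mathbb E\,\varepsilon^{d_F(v)}$, which is $1$ if all degrees of $F$ are even and $0$ otherwise. So $t_C(W)=1$, and domination forces $t_H(W)\ne0$.

(c) We use a weight with a tall thin spike, tuned so that its $\Delta$th moment is large and all lower moments stay bounded; the densities then count vertices of degree $\Delta$. Let $M>1$. Let $u=M$ on a subset of $X$ of relative measure $M^{-(\Delta-1/2)}$ and $u=1$ on the rest of $X$. With $\mathbb E$ normalized on $X$,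
\[
 \mathbb Eu^d\le1+M^{d-\Delta+1/2}\le2\quad(d\le\Delta-1),\qquad M^{1/2}\le\mathbb Eu^\Delta\le1+M^{1/2}\le2M^{1/2}.
\]
Let $W(x,y)=W(y,x)=u(x)$ for $x\in X$, $y\in Y$, and $W=0$ on $X^2\cup Y^2$. Let $A,B$ be the color classes of $H$, let $n=|A|+|B|$, and let $h$ be the larger of the numbers of vertices of degree $\Delta$ in $A$ and in $B$. By \eqref{eq:orient},
\[
 t_H(W)=2^{-n}\Bigl(\prod_{a\in A}\mathbb Eu^{d(a)}+\prod_{b\in B}\mathbb Eu^{d(b)}\Bigr)\le2^{-n}\bigl(2^{|A|}+2^{|B|}\bigr)M^{h/2}\le2M^{h/2}.
\]
For the star, the term with the center in $X$ gives $t_{K_{1,\Delta}}(W)\ge2^{-\Delta-1}M^{1/2}$. Domination yields $(2M^{h/2})^{1/e(H)}\ge(2^{-\Delta-1}M^{1/2})^{1/\Delta}$ for all $M>1$. Comparing exponents as $M\to\infty$ gives $h\Delta\ge e(H)$. The degrees in a class with $h$ vertices of degree $\Delta$ are positive and sum to $e(H)$, so that class has no other vertex.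
\end{proof}

\section{A Gaussian test and pairing systems}\label{sec:gauss}

Lemma~\ref{lem:degrees} does not finish the classification. For $\ell\ge3$ and positive integers $m_1,\dots,m_\ell$, let $C(m_1,\dots,m_\ell)$ be obtained from a cycle $a_1\cdots a_\ell$ by replacing the edge $a_ia_{i+1}$ with $m_i$ paths of length two; we call the $m_i$ middle vertices of these paths a \emph{bundle}. The graphs $C(3,3,3)=C_3(3)$ and $C(2,4,2,4)$ are bipartite, have even degrees, and all $a_i$ have degree $6=\Delta$. They satisfy every conclusion of Lemma~\ref{lem:degrees}, and they are not in the list. We need a kernel that sees the multiplicities $m_i$.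

Integrating out the bundles leaves the product $\prod_if(x_i,x_{i+1})^{m_i}$, where $f(x,x')=\mathbb E_zW(x,z)W(x',z)$. If the values of $f$ on different pairs behaved like independent standard Gaussians, the mean of this product would be the product of the Gaussian moments of orders $m_i$. Odd moments vanish, which detects parity, and even moments grow quickly, which penalizes unequal multiplicities. Inner products of random vectors in high dimension behave in this way. Let $x,z$ range over $\mathbb R^d$ with standard Gaussian measure and take $W(x,z)=d^{-1/4}\langle x,z\rangle$. Then $f(x,x')=d^{-1/2}\langle x,x'\rangle$, and for independent standard Gaussian vectors $\xi,\xi',\xi''$,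
\[
 \mathbb Ef(\xi,\xi')^2=d^{-1}\sum_i\mathbb E\,\xi_i^2\xi_i'^2=1,\qquad
 \mathbb Ef(\xi,\xi')f(\xi',\xi'')f(\xi'',\xi)=d^{-3/2}\sum_i\mathbb E\,\xi_i^2\xi_i'^2\xi_i''^2=d^{-1/2},
\]
since all terms with unequal indices contain a coordinate to the first power. The three inner products are dependent, but their correlation disappears as $d\to\infty$. The rest of this section makes the idea precise for arbitrary even degrees.

\subsection{Unbounded kernels and Gaussian moments}

The kernel above is unbounded and does not live on $[0,1]$. Neither point matters.

\begin{lemma}\label{lem:extend}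
Let $\nu$ be a Borel probability measure on a complete separable metric space $\Omega$, and let $W:\Omega^2\to\mathbb R$ be symmetric and measurable with $\int|W|^p\,d(\nu\times\nu)<\infty$ for all $p<\infty$. Define $t_F(W)$ and $p_F(W)$ by integrating with respect to $\nu$. These integrals converge absolutely, and if $H$ strongly dominates $F$ then $p_H(W)\ge p_F(W)$.
\end{lemma}

\begin{proof}
It is a standard fact that there is a measurable map $\varphi:[0,1]\to\Omega$ that carries Lebesgue measure to $\nu$. Replacing $W$ by $W(\varphi(x),\varphi(y))$ preserves all the integrals, so let $\Omega=[0,1]$. H\"older's inequality with $e(F)$ factors gives $\int\prod_{uv\in E(F)}|W(x_u,x_v)|\le\int|W|^{e(F)}<\infty$. The truncations $W_N=W\cdot\mathbf 1_{|W|\le N}$ are kernels with $|W_N|\le|W|$ and $W_N\to W$ pointwise. By dominated convergence $t_F(W_N)\to t_F(W)$ and $t_H(W_N)\to t_H(W)$, and the inequality passes to the limit.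
\end{proof}

A \emph{pairing} of a finite set is a partition of it into two-element blocks. Let $\mu_r$ be the number of pairings of an $r$-element set. So $\mu_0=1$, $\mu_r=0$ for odd $r$, and $\mu_r=(r-1)!!=1\cdot3\cdots(r-1)$ for even $r\ge2$. \emph{Wick's} (or \emph{Isserlis'}) \emph{formula} states that for jointly Gaussian centered variables $Z_1,\dots,Z_r$,
\[
 \mathbb E\,Z_1\cdots Z_r=\sum_{P}\ \prod_{\{s,t\}\in P}\mathbb E\,Z_sZ_t ,
\]
where $P$ runs over the pairings of $\{1,\dots,r\}$. In particular $\mu_r=\mathbb Eg^r$ for a standard Gaussian $g$. For even $r\ge2$ the number $\mu_r^{2/r}$ is the geometric mean of the first $r/2$ odd integers, which is strictly increasing in $r$. Hence for even $R\ge2$ and even $r$ with $0\le r\le R$,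
\begin{equation}\label{eq:convex}
 \mu_r\le\mu_R^{\,r/R},\qquad\text{with equality only for }r\in\{0,R\}.
\end{equation}

\begin{lemma}\label{lem:moment}
Let $(\xi_v)_{v\in I}$ be independent standard Gaussian vectors in $\mathbb R^d$, with $I$ finite, and let $r_{vv'}\ge0$ be integers indexed by the unordered pairs of distinct elements of $I$. Then
\[
 \lim_{d\to\infty}\mathbb E\prod_{vv'}\bigl(d^{-1/2}\langle\xi_v,\xi_{v'}\rangle\bigr)^{r_{vv'}}=\prod_{vv'}\mu_{r_{vv'}} .
\]
\end{lemma}

\begin{proof}
For a pair $q=vv'$ and $1\le i\le d$ put $Y_i^{(q)}=\xi_{v,i}\xi_{v',i}$, so that $\langle\xi_v,\xi_{v'}\rangle=\sum_iY_i^{(q)}$. The vectors $Y_i=(Y_i^{(q)})_q$ are independent and identically distributed, with a law that does not depend on $d$ and has all moments finite. They are centered. Moreover $\mathbb E(Y_1^{(q)})^2=1$, and $\mathbb EY_1^{(q)}Y_1^{(q')}=0$ for $q\ne q'$, because some element of $I$ lies in exactly one of $q,q'$.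

Let $m=\sum r_{vv'}$ and list the factors as $q_1,\dots,q_m$, each pair $q$ occurring $r_q$ times. The expectation is $d^{-m/2}\sum_{i_1,\dots,i_m}\mathbb E\prod_tY_{i_t}^{(q_t)}$. Group the tuples $(i_1,\dots,i_m)$ by the partition $P$ of $\{1,\dots,m\}$ in which $t,t'$ share a block exactly when $i_t=i_{t'}$. There are $d(d-1)\cdots(d-|P|+1)$ tuples for each $P$, so the expectation equals
\[
 \sum_Pd^{-m/2}\,d(d-1)\cdots(d-|P|+1)\prod_{D\in P}\mathbb E\prod_{t\in D}Y_1^{(q_t)} .
\]
A partition with a singleton block contributes $0$. Any other partition has $|P|\le m/2$, with equality exactly for pairings. Its coefficient tends to $1$ if $P$ is a pairing and to $0$ otherwise. A pairing contributes $1$ if $q_t=q_{t'}$ for each block $\{t,t'\}$, and $0$ otherwise. The number of pairings that contribute $1$ is $\prod_q\mu_{r_q}$.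
\end{proof}

\subsection{The kernel and its densities}

When a vertex $b$ has degree greater than $2$, integrating out its variable produces, by Wick's formula, a sum over pairings of $N(b)$. This leads to the following notion. Let $F$ be a bipartite graph with color classes $A,B$ and all degrees even. A \emph{pairing system on $A$} is a choice $\pi$ of a pairing of $N(b)$ for every $b\in B$. If $\{a,a'\}$ is a block of the pairing at $b$, we say that $b$ \emph{pairs $a$ with $a'$}, and $r_\pi(aa')$ is the number of $b$ that do so. Pairing systems on $B$ are defined with the roles exchanged. For a pairing system on $A$, the number $r_\pi(aa')$ is at most the number of common neighbors of $a$ and $a'$, and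
\begin{equation}\label{eq:sums}
 \sum_{a'}r_\pi(aa')=d(a)\quad(a\in A),\qquad\sum_{aa'}r_\pi(aa')=\sum_{b\in B}\frac{d(b)}2=\frac{e(F)}2 ,
\end{equation}
because every neighbor of $a$ pairs $a$ with exactly one vertex. The \emph{weight} of $\pi$ is $\omega(\pi)=\prod_{aa'}\mu_{r_\pi(aa')}$. It is positive exactly when all $r_\pi$ are even.

The inner-product kernel gives in the limit the sum of the weights of all pairing systems. A sum mixes many systems, and what we want is the largest single weight. An ordinary tensor power does not help: it raises the whole sum to the $k$th power, because each coordinate picks its own pairing system, and the domination inequality is unchanged. We want $\sum_\pi\omega(\pi)^k$ instead. For this the pairing at $b$ must be chosen once and used in all $k$ coordinates, so $b$ should carry a single Gaussian variable that couples $k$ vectors at once.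

Fix $d,k\ge1$. Let $X=(\mathbb R^d)^k$, with points $x=(x^1,\dots,x^k)$, and let $Y=\mathbb R^{[d]^k}$, with points $z=(z_i)_{i\in[d]^k}$, where $[d]=\{1,\dots,d\}$. Give the disjoint union $X\sqcup Y$ the probability measure that is $\frac12$ times standard Gaussian measure on each part. Define
\[
 W_{d,k}(x,z)=W_{d,k}(z,x)=d^{-k/4}\sum_{i\in[d]^k}z_i\prod_{j=1}^kx^j_{i_j}\qquad(x\in X,\ z\in Y),
\]
and $W_{d,k}=0$ on $X^2\cup Y^2$. For $k=1$ this is the inner-product kernel. It is a polynomial in Gaussian coordinates, so it has all moments and Lemma~\ref{lem:extend} applies.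

\begin{lemma}\label{lem:limit}
Let $F$ be a connected bipartite graph with at least one edge and all degrees even. For every $k\ge1$,
\[
 \lim_{d\to\infty}t_F(W_{d,k})=2^{-|V(F)|}\sum_\pi\omega(\pi)^k,
\]
where $\pi$ runs over the pairing systems on $A$ and the pairing systems on $B$.
\end{lemma}

\begin{proof}
By \eqref{eq:orient} and the symmetry between $A$ and $B$ in the statement, it suffices to show that $\tau_A$ tends to the sum over pairing systems on $A$. Fix the points $x_a\in X$. The functions $z\mapsto W_{d,k}(x_a,z)$ are linear in $z$, hence jointly Gaussian and centered, with covariance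
\[
 \mathbb E_zW_{d,k}(x,z)W_{d,k}(x',z)=d^{-k/2}\sum_{i\in[d]^k}\prod_{j=1}^kx^j_{i_j}x'^j_{i_j}=\prod_{j=1}^kd^{-1/2}\langle x^j,x'^j\rangle=:f(x,x').
\]
By Wick's formula, $\mathbb E_z\prod_{a\in N(b)}W_{d,k}(x_a,z)$ is the sum over pairings of $N(b)$ of the product of $f(x_a,x_{a'})$ over the blocks. Multiplying over $b\in B$ and then averaging over the $x_a$ gives
\[
 \tau_A=\sum_\pi\mathbb E\prod_{aa'}f(x_a,x_{a'})^{r_\pi(aa')}=\sum_\pi\Bigl[\mathbb E\prod_{aa'}\bigl(d^{-1/2}\langle\xi_a,\xi_{a'}\rangle\bigr)^{r_\pi(aa')}\Bigr]^k ,
\]
with $\xi_a$ as in Lemma~\ref{lem:moment}; the second equality holds because the families $(x_a^j)_{a\in A}$, $j=1,\dots,k$, are independent and identically distributed. Lemma~\ref{lem:moment} gives the limit.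
\end{proof}

We apply the formula to the two graphs from the start of the section. In $C(m_1,\dots,m_\ell)$ let $A=\{a_1,\dots,a_\ell\}$ and let $B$ be the union of the bundles. Every $b\in B$ has degree $2$, so there is exactly one pairing system on $A$; it has $r(a_ia_{i+1})=m_i$ and weight $\prod_i\mu_{m_i}$. Now let $\pi$ be a pairing system on $B$ of positive weight. By \eqref{eq:sums} each $b$ has $\sum_{b'}r_\pi(bb')=2$, so there is a unique $b'$ with $r_\pi(bb')=2$; it has the same two neighbors as $b$ and hence lies in the same bundle. Such systems correspond to choices of a pairing of each bundle. There are $\prod_i\mu_{m_i}$ of them, each of weight $1$.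

\begin{example}[parity]\label{ex:333}
For $H=C(3,3,3)$ we have $K(H)=3$, $R(H)=2$ and $\mu_3=0$, so every pairing system has weight $0$ and $t_H(W_{d,1})\to0$. The graph $K_{2,2}=C_4$ has one pairing system on each side, with $r=2$ and weight $1$, so $t_{C_4}(W_{d,1})\to2^{-4}\cdot2>0$. Hence $C_3(3)$ does not strongly dominate $C_4$.
\end{example}

\begin{example}[unequal multiplicities]\label{ex:2424}
For $H=C(2,4,2,4)$ we have $16$ vertices, $24$ edges, $R(H)=4$ and $\mu_2\mu_4\mu_2\mu_4=9$, so $t_H(W_{d,k})\to2^{-16}(9^k+9)$. In $K_{2,4}$ the system on the two-vertex side has weight $\mu_4=3$. On the other side a system has positive weight only when both vertices choose the same pairing of the four neighbors, which gives three systems of weight $1$. So $t_{K_{2,4}}(W_{d,k})\to2^{-6}(3^k+3)$. Since $K_{2,4}$ has $8$ edges, domination would give $2^{-16}(9^k+9)\ge2^{-18}(3^k+3)^3$. The right side grows like $27^k$, so domination fails. The gap between $9$ and $27$ is the strict inequality $\mu_2<\mu_4^{2/4}$ of \eqref{eq:convex}.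
\end{example}

The general statement follows the same lines. It needs neither $2$-connectivity nor the series-parallel hypothesis.

\begin{proposition}\label{prop:tight}
Let $H$ be a connected bipartite graph with all degrees even that contains a $C_4$, and let $R=R(H)$. If $H$ strongly dominates $K_{2,R}$, then there is a pairing system $\pi$, on $A$ or on $B$, all of whose values $r_\pi$ lie in $\{0,R\}$.
\end{proposition}

\begin{proof}
Let $Q$ be the number of pairing systems of $H$ on both sides, and let $\omega^*$ be their largest weight. By Lemma~\ref{lem:limit}, $0\le\lim_dt_H(W_{d,k})\le Q\,\omega^{*k}$. The graph $K_{2,R}$ has even degrees, and its pairing system on the two-vertex side has weight $\mu_R$. All weights are nonnegative, so $\lim_dt_{K_{2,R}}(W_{d,k})\ge2^{-R-2}\mu_R^k$. By Lemma~\ref{lem:extend} the domination inequality holds for each $W_{d,k}$, and $d\to\infty$ gives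
\[
 \bigl(Q\,\omega^{*k}\bigr)^{1/e(H)}\ge\bigl(2^{-R-2}\mu_R^k\bigr)^{1/(2R)}\qquad\text{for all }k\ge1.
\]
Taking $k$th roots and letting $k\to\infty$ removes the constants: $\omega^*\ge\mu_R^{e(H)/(2R)}\ge1$. Let $\pi$ have weight $\omega^*$. Since the weight is positive, all $r_\pi$ are even. They are at most $K(H)$, hence at most $R$; this is the reason for the definition of $R(H)$. By \eqref{eq:convex} and \eqref{eq:sums},
\[
 \omega^*=\prod\mu_{r_\pi}\le\mu_R^{\sum r_\pi/R}=\mu_R^{e(H)/(2R)}\le\omega^* .
\]
So equality holds in \eqref{eq:convex} for every factor, and all $r_\pi$ lie in $\{0,R\}$.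
\end{proof}

We call a pairing system of $H$ \emph{tight} if all its values lie in $\{0,R(H)\}$.

\section{From a tight pairing system to the list}\label{sec:structure}

\subsection{Facts about minors and connectivity}

A vertex set is \emph{connected} if it induces a nonempty connected subgraph, and two disjoint sets are \emph{adjacent} if some edge joins them. A graph has a $K_4$ minor exactly when it has four disjoint, connected, pairwise adjacent vertex sets, called \emph{branch sets}. A minor of a series-parallel graph is series-parallel. We use two classical results.
\begin{itemize}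
\item \emph{Dirac's theorem.} Every nonempty simple graph of minimum degree at least $3$ contains a subdivision of $K_4$. Hence every nonempty series-parallel graph has a vertex of degree at most $2$.
\item \emph{Menger's theorem}, through two consequences for a $2$-connected graph $Z$. Any two vertices lie on a common cycle. If $C$ is a cycle and $w\notin C$, there are two paths from $w$ to $C$ that share only $w$, have ends $p\ne q$ on $C$, and meet $C$ only in these ends.
\end{itemize}

\begin{lemma}\label{lem:triangle}
Let $u,v,w$ be distinct vertices of a $2$-connected graph $Z$. Then $Z$ has three disjoint, connected, pairwise adjacent vertex sets $T_u\ni u$, $T_v\ni v$, $T_w\ni w$.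
\end{lemma}

\begin{proof}
If a cycle passes through three given vertices, cutting it into three arcs, one around each vertex, gives such sets. Let $C$ be a cycle through $u$ and $v$, and suppose $w\notin C$. Take two paths from $w$ to $C$ with ends $p\ne q$ as above. If $\{p,q\}=\{u,v\}$, the two paths and one arc of $C$ from $u$ to $v$ form a cycle through $u,v,w$. Otherwise we may assume $p\notin\{u,v\}$. Cut $C$ into three arcs around $u,v,p$ and add the path from $w$ to $p$ to the third arc.
\end{proof}

\subsection{A vertex of $A$ with few connections}

From now on $H$ is a $2$-connected series-parallel graph that satisfies condition (3) of Theorem~\ref{thm:main}, and $\Delta=\Delta(H)$. By Lemma~\ref{lem:degrees}, $H$ is bipartite, all degrees are even, and one color class $A$ consists of vertices of degree $\Delta$. Let $B$ be the other class. All degrees are at least $2$. If $\Delta=2$, then $H$ is a connected $2$-regular bipartite graph, that is, an even cycle, and (4) holds. So we assume $\Delta\ge4$.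

Dirac's theorem applied to $H$ gives a vertex of degree $2$. It lies in $B$ and says nothing about $A$. To learn something about $A$ we first suppress all such vertices. Let $B_2$ be the set of vertices of degree $2$, so $B_2\subseteq B$, and let $B_4=B\setminus B_2$, whose vertices have degree at least $4$. For $a\ne a'$ in $A$ let $m(a,a')$ be the number of $b\in B_2$ with $N(b)=\{a,a'\}$. Let $G$ be the simple graph on $A\cup B_4$ whose edges are the edges of $H$ between $A$ and $B_4$ and the pairs $aa'$ with $m(a,a')\ge1$.

\begin{lemma}\label{lem:astar}
Some $a_*\in A$ has at most two neighbors in $G$, and $m(a_*,a')\ge2$ for some $a'\in A$. In particular $B_2\ne\emptyset$ and $H$ contains a $C_4$.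
\end{lemma}

\begin{proof}
Contracting one of the two edges at each $b\in B_2$ and removing parallel edges turns $H$ into $G$. So $G$ is series-parallel and has a vertex of degree at most $2$. A vertex of $B_4$ has the same neighbors in $G$ as in $H$, at least four, so this vertex is some $a_*\in A$. Sorting the neighbors of $a_*$ in $H$ into $B_4$ and $B_2$ gives
\begin{equation}\label{eq:astar}
 \Delta=|N(a_*)\cap B_4|+\sum_{a'\in A\setminus\{a_*\}}m(a_*,a').
\end{equation}
A neighbor of $a_*$ in $G$ contributes $1$ to the right side if it lies in $B_4$ and $m(a_*,a')$ if it is $a'\in A$. There are at most two such neighbors and $\Delta\ge4$, so some $m(a_*,a')\ge2$.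
\end{proof}

Thus $K=K(H)$ and $R=R(H)\ge2$ are defined, $H$ strongly dominates $K_{2,R}$ by (3), and Proposition~\ref{prop:tight} provides a tight pairing system. Only $A$ is known to be regular, and $a_*$ lies in $A$, so we want the system on $A$.

\begin{lemma}\label{lem:onA}
There is a tight pairing system on $A$.
\end{lemma}

\begin{proof}
Suppose the tight system $\pi'$ from Proposition~\ref{prop:tight} is on $B$. For $b\in B_2$, \eqref{eq:sums} gives $\sum_{b'}r_{\pi'}(bb')=2$, and the terms lie in $\{0,R\}$. Hence $R=2$ and $K\le3$. Each pair $bb'$ with $r_{\pi'}(bb')=2$ is paired by exactly two vertices $a\ne a'$, and $aba'b'$ is a $4$-cycle, which we denote by $Q(bb')$.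

These $4$-cycles partition $E(H)$. Indeed, let $ab$ be an edge and let $b'$ be the partner of $b$ in the pairing at $a$. Then $r_{\pi'}(bb')\ge1$, so $r_{\pi'}(bb')=2$ and $ab$ lies on $Q(bb')$. Any cycle of the family that contains $ab$ has the form $Q(bb'')$ with $a$ pairing $b$ with $b''$, so $b''=b'$.

A cycle of the family through $b\in B$ uses two edges at $b$, which lead to its two vertices in $A$. Since the cycles partition the edges at $b$, these two-element sets form a pairing of $N(b)$. This defines a pairing system $\pi$ on $A$. Two different cycles of the family that both contain $a$ and $a'$ have no common vertex $b\in B$, since otherwise they would share the edge $ab$. So $r_\pi(aa')$ is twice the number of cycles that contain $a$ and $a'$. It is even and at most $K\le3$, hence lies in $\{0,2\}=\{0,R\}$.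
\end{proof}

Fix a tight pairing system $\pi$ on $A$ and write $r=r_\pi$. Let $\Gamma$ be the simple graph on $A$ whose edges are the pairs $aa'$ with $r(aa')=R$. For an edge $e=aa'$ of $\Gamma$ let $\beta(e)$ be the set of vertices of $B$ that pair $a$ with $a'$; thus $|\beta(e)|=R\ge2$ and every vertex of $\beta(e)$ is adjacent to both $a$ and $a'$. By tightness, whenever some $b$ pairs $a$ with $a'$, the pair $aa'$ is an edge of $\Gamma$. Therefore
\begin{equation}\label{eq:nbhd}
 N(a)\ \text{is the disjoint union of the sets }\beta(aa')\text{ over the neighbors }a'\text{ of }a\text{ in }\Gamma .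
\end{equation}
In particular $\Gamma$ is regular of degree $\Delta/R$, and the vertex $a_*$ determines this degree.

\begin{lemma}\label{lem:cases}
Either $H=K_{2,\Delta}$, or $\Delta=2R$ and $\Gamma$ is a disjoint union of cycles.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:astar}, $a_*$ has one or two neighbors in $G$, and at least one of them, $a'$, lies in $A$. There are three cases.

\emph{The only neighbor is $a'$.} By \eqref{eq:astar}, $m(a_*,a')=\Delta$. Since $a_*$ and $a'$ have degree $\Delta$, we get $N(a_*)=N(a')\subseteq B_2$, and no edge leaves the set $\{a_*,a'\}\cup N(a_*)$. As $H$ is connected, $H=K_{2,\Delta}$.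

\emph{The neighbors are $a'$ and some $s\in B_4$.} We show that this is impossible. By \eqref{eq:astar}, $N(a_*)$ consists of $s$ and $\Delta-1$ vertices with neighborhood $\{a_*,a'\}$, each of which pairs $a_*$ with $a'$. If $s$ paired $a_*$ with some $a''\ne a'$, then $r(a_*a'')=1\notin\{0,R\}$. So $s$ pairs $a_*$ with $a'$, and in particular $s$ is adjacent to $a'$. Then $N(a')\supseteq N(a_*)$, with equality because both sets have $\Delta$ elements. Every edge that leaves $U=\{a_*,a'\}\cup(N(a_*)\setminus\{s\})$ ends at $s$. But $s$ has degree at least $4$, so it has a neighbor in $A\setminus\{a_*,a'\}$, which lies outside $U$. Thus $s$ is a cut vertex, contrary to $2$-connectivity.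

\emph{The neighbors are $a'$ and some $a''\in A$.} Then $N(a_*)\subseteq B_2$, so $r(a_*a')=m(a_*,a')$ and $r(a_*a'')=m(a_*,a'')$. Both are positive, so both equal $R$, and \eqref{eq:astar} gives $\Delta=2R$. Hence $\Gamma$ is a $2$-regular simple graph, a disjoint union of cycles of length at least $3$.
\end{proof}

If $H=K_{2,\Delta}$, then (4) holds because $\Delta$ is even. So we assume that $\Gamma$ is a disjoint union of cycles.

\subsection{Every vertex of $B$ has degree two}

If the sets $\beta(e)$ were pairwise disjoint, $H$ would be a union of graphs $C_\ell(R)$. A vertex $s\in B_4$ lies in $d(s)/2\ge2$ of these sets; it identifies middle vertices of different edges of $\Gamma$, on one cycle or on different cycles. We show that any such identification creates a $K_4$ minor. The plan is to find a $2$-connected subgraph $Z$ of $H-s$ around one cycle of $\Gamma$ and three ways to reach $Z$ from $s$; Lemma~\ref{lem:triangle} then supplies the other three branch sets.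

\begin{lemma}\label{lem:B4}
$B_4=\emptyset$.
\end{lemma}

\begin{proof}
Suppose $s\in B_4$. Let $s$ pair $a_1$ with $a_2$, and let $a_1a_2\cdots a_\ell$ $(\ell\ge3)$ be the cycle of $\Gamma$ through the edge $a_1a_2$. Put $e_i=a_ia_{i+1}$, with indices modulo $\ell$. Let $Z$ be the subgraph of $H$ induced by $\{a_1,\dots,a_\ell\}$ and $\bigcup_i\beta(e_i)\setminus\{s\}$. To walk in $H$ from $a_i$ to $a_{i+1}$ while avoiding a set $D\subseteq B$, it suffices that $\beta(e_i)\not\subseteq D$. The one threat to the $2$-connectivity of $Z$ is a vertex $t$ that, together with $s$, exhausts two of the sets $\beta(e_i)$. We exclude this first.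

\emph{Claim 1. For every $t\in B\setminus\{s\}$, at most one index $j$ has $\beta(e_j)\subseteq\{s,t\}$.} If $R>2$ there is no such index. Let $R=2$, and suppose that $J=\{j:\beta(e_j)=\{s,t\}\}$ has at least two elements. Let $j\in J$ and let $j'\ne j$ be the next element of $J$ after $j$ in cyclic order. The edges $e_j,e_{j'}$ are different blocks of the pairing at $s$, hence disjoint, so $a_{j+1}\ne a_{j'}$. For each index $i$ strictly between $j$ and $j'$, the two-element set $\beta(e_i)$ differs from $\{s,t\}$ and so has an element outside $\{s,t\}$. This gives a walk, and hence a path $P$, from $a_{j+1}$ to $a_{j'}$ in $H-\{s,t\}$ whose vertices in $A$ lie in $\{a_{j+1},\dots,a_{j'}\}$; in particular $P$ avoids $a_j$. Both $s$ and $t$ are adjacent to $a_j$, $a_{j+1}$ and $a_{j'}$. The four sets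
\[
 \{s,a_j\},\qquad\{t\},\qquad\{a_{j+1}\},\qquad V(P)\setminus\{a_{j+1}\}\ni a_{j'}
\]
are disjoint and connected. They are pairwise adjacent through the edges $a_jt$, $sa_{j+1}$, $sa_{j'}$, $ta_{j+1}$, $ta_{j'}$ and the first edge of $P$. This is a $K_4$ minor, a contradiction.

\emph{Claim 2. $Z$ is $2$-connected.} It has at least three vertices. Every vertex of $Z$ in $B$ is adjacent to two of the $a_i$, so after the deletion of one vertex of $Z$ it is still adjacent to some remaining $a_i$, unless it was deleted itself. It therefore suffices to show that the remaining $a_i$ lie in one component. With no deletion this holds because $\beta(e_j)\not\subseteq\{s\}$ for all $j$, as $R\ge2$. After deleting $a_i$, the same sets for $j\ne i-1,i$ give a walk through $a_{i+1},a_{i+2},\dots,a_{i-1}$. After deleting $t\in B$, Claim 1 shows that all consecutive pairs $a_j,a_{j+1}$, with at most one exception, have a common neighbor in $Z-t$, and $\ell-1$ edges of an $\ell$-cycle connect all its vertices.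

\emph{Claim 3. There are a vertex $c\in V(Z)\setminus\{a_1,a_2\}$ and a path $P'$ from $s$ to $c$ that meets $Z$ only in $c$.} Since $d(s)\ge4$, the vertex $s$ has a neighbor $y\notin\{a_1,a_2\}$. If $y\in Z$, take $c=y$ and the single edge $sy$. Suppose $y\notin Z$. The graph $H-s$ is connected because $H$ is $2$-connected. Take a shortest path in $H-s$ from $y$ to $Z$, with end $c\in Z$, and prepend $s$. The vertex before $c$ is a neighbor of $c$ outside $V(Z)\cup\{s\}$. By \eqref{eq:nbhd}, $N(a_i)=\beta(e_{i-1})\cup\beta(e_i)\subseteq V(Z)\cup\{s\}$ for every $i$, so $c$ is not one of the $a_i$.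

Apply Lemma~\ref{lem:triangle} to $a_1,a_2,c$ in $Z$. The set $V(P')\setminus\{c\}$ is connected, disjoint from $Z$, and contains $s$. It is adjacent to $T_{a_1}$ and $T_{a_2}$ through the edges $sa_1$, $sa_2$, and to $T_c$ through the last edge of $P'$. Together with $T_{a_1},T_{a_2},T_c$ it gives a $K_4$ minor, a contradiction.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:B4} every $b\in B$ has degree $2$. It pairs its two neighbors, so it lies in exactly one set $\beta(e)$ and is adjacent exactly to the ends of $e$. Thus $H$ is obtained from $\Gamma$ by replacing each edge with $R$ paths of length two. Since $H$ is connected, so is $\Gamma$, which is then a single cycle of some length $\ell\ge3$. Hence $H=C_\ell(R)$ with $R\ge2$ even. This proves $(3)\Rightarrow(4)$, and the other implications were established in Sections~\ref{sec:intro} and~\ref{sec:holder}.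
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

\begin{remark}[no $K_4$ minor]
This hypothesis enters in Lemma~\ref{lem:astar}, through Dirac's theorem, and twice in Lemma~\ref{lem:B4}. Without it the list in Theorem~\ref{thm:main}(4) is incomplete. For even $m,n$ the proof of Proposition~\ref{prop:k2n} gives \eqref{eq:holder} for $K_{m,n}$: now $\mathbb Eg_j^n$ is the mean of a product of $m$ functions $h_U$, and H\"older's inequality with $m$ factors replaces Cauchy--Schwarz, since $\mathbb Eh_U^m=t_{K_{m,n}}(U)$. So $K_{4,4}$ is $2$-connected and seminorming, while every graph in the list has a vertex of degree $2$.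
\end{remark}

\begin{remark}[$2$-connectivity]
This hypothesis guarantees a cycle for the parity test of Lemma~\ref{lem:degrees}(b), excludes the second case in Lemma~\ref{lem:cases}, and makes $H-s$ connected in Lemma~\ref{lem:B4}. Without it the list is again incomplete. The path $K_{1,2}$ is connected and series-parallel, and $p_{K_{1,2}}(W)$ is the $L^2$ norm of the function $x\mapsto\int W(x,y)\,dy$, which is a seminorm of $W$.
\end{remark}

\begin{remark}[outerplanar graphs]
An outerplanar graph contains no subdivision of $K_{2,3}$. The graph $K_{2,n}$ with $n\ge4$ contains $K_{2,3}$. In $C_\ell(R)$ with $R\ge2$, two paths of length two from $a_0$ to $a_1$ and one path the long way around form a subdivision of $K_{2,3}$. So the outerplanar graphs in the list are the even cycles, and Theorem~\ref{thm:main} contains the outerplanar case recalled in Section~\ref{sec:intro}.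
\end{remark}

\begin{thebibliography}{9}

\bibitem{Chen}
Shuyan Chen, \emph{Cyclic Sources of Strong Domination in Graph Norms}, arXiv:2608.02526 (2026).

\end{thebibliography}
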